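\title{Chow varieties whose rational Chow groups have uncountable dimension}

\begin{abstract}
Let $C_{p,d}(\mathbb P^n)$ be the Chow variety of effective $p$-cycles of degree $d$ on complex projective space. It has been conjectured that the cycle class map from its rational Chow groups to its even rational homology is always an isomorphism. We show that this holds for all $d$ exactly when $p\in\{0,n-1,n\}$. If $1\le p\le n-2$, then for every sufficiently large $d$ some rational Chow group of $C_{p,d}(\mathbb P^n)$ has uncountable dimension. The reason is that an irreducible component admits a nonconstant rational map to the modular curve $X_0(11)$, which has genus one. The map comes from surfaces whose fundamental group singles out a subgroup of order $11$ in their Albanese elliptic curve.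
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Algebraic sets are reduced, varieties are irreducible algebraic sets, and ``general'' means ``in a dense Zariski open subset''.

\subsection*{The question}

An effective $p$-cycle of degree $d$ on $\mathbb P^n$ is a finite sum $z=\sum m_iV_i$ of closed subvarieties $V_i\subset\mathbb P^n$ of dimension $p$, with integers $m_i>0$ and $\sum m_i\deg V_i=d$. Its support is $|z|=\bigcup V_i$, and $z$ is \emph{reduced} if all $m_i$ equal $1$. By Chow and van der Waerden, these cycles are the points of a projective algebraic set $C_{p,d}(\mathbb P^n)$, the \emph{Chow variety}. It is usually reducible; for $d=0$ it is a point.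

For an algebraic set $X$, the Chow group $\mathrm{Ch}_q(X)$ is the free abelian group on the closed subvarieties of dimension $q$, modulo the divisors of rational functions on subvarieties of dimension $q+1$. Put $\mathrm{Ch}_q(X)_{\mathbb Q}=\mathrm{Ch}_q(X)\otimes\mathbb Q$. If $X$ is projective, sending a subvariety to its fundamental class in singular homology defines the cycle class map
\[
cl_{\mathbb Q}\colon \mathrm{Ch}_q(X)_{\mathbb Q}\longrightarrow H_{2q}(X,\mathbb Q).
\]
Surjectivity says that all even homology is algebraic. Injectivity says that cycles have no invariant finer than their homology class. Both hold for a projective space, where the two groups are spanned by a linear subspace of dimension $q$. They also hold for the Chow varieties that are easiest to describe.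
\begin{itemize}
\item For $p=n$, the only cycle is $d\,[\mathbb P^n]$, and $C_{n,d}(\mathbb P^n)$ is a point.
\item For $p=n-1$, a cycle is the divisor of a form of degree $d$, unique up to a scalar, and $C_{n-1,d}(\mathbb P^n)=\mathbb P(H^0(\mathbb P^n,\mathcal O(d)))$ is a projective space.
\item For $p=0$, the Chow variety is the symmetric product $\mathrm{SP}^d(\mathbb P^n)$, and $cl_{\mathbb Q}$ is an isomorphism for all $d$ and $q$; see \cite{CH}.
\end{itemize}
Moreover $\mathrm{Ch}_0(C_{p,d}(\mathbb P^n))\cong\mathbb Z$ for all $d>0$ and $0\le p\le n$ \cite{CH}. Since classes of points span $H_0$, this makes $cl_{\mathbb Q}$ an isomorphism for $q=0$. It is natural to guess that the pattern persists.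

\begin{quote}
\textbf{Conjecture} (\cite{CH}). For all $d\ge0$, $0\le p\le n$ and $q\ge0$, the map
$cl_{\mathbb Q}\colon\mathrm{Ch}_q(C_{p,d}(\mathbb P^n))_{\mathbb Q}\to H_{2q}(C_{p,d}(\mathbb P^n),\mathbb Q)$ is an isomorphism.
\end{quote}

The conjecture is false, already for surfaces in $\mathbb P^5$.

\begin{theorem}\label{thm:A}
There is $d>0$ such that $X=C_{2,d}(\mathbb P^5)$ has an irreducible component $Z$ for which $\mathrm{Ch}_{q}(X)_{\mathbb Q}$, with $q=\dim Z-1$, has uncountable dimension over $\mathbb Q$. Since $H_{2q}(X,\mathbb Q)$ has finite dimension, $cl_{\mathbb Q}$ is not injective for this $q$, and the two groups are not even abstractly isomorphic.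
\end{theorem}

\begin{theorem}\label{thm:B}
Let $0\le p\le n$.
\begin{enumerate}
\item[(1)] If $p\in\{0,n-1,n\}$, the conjecture holds for $(p,n)$ and all $d$.
\item[(2)] If $1\le p\le n-2$, there is $d_0=d_0(p,n)$ such that for every $d\ge d_0$ there is $q$ with $\mathrm{Ch}_q(C_{p,d}(\mathbb P^n))_{\mathbb Q}$ of uncountable dimension. So the conjecture fails for all $d\ge d_0$.
\end{enumerate}
\end{theorem}

Part (1) is the list of three cases above. The rest of the paper proves Theorem~\ref{thm:A} and part (2).

\subsection*{The idea}

Two examples show what to look for.

\begin{example}\label{ex:elliptic}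
Let $E$ be an elliptic curve with origin $0$. The map $x\mapsto[x]-[0]$ identifies $E(\mathbb C)$ with the degree zero part of $\mathrm{Ch}_0(E)=\mathrm{Pic}(E)$. The group $E(\mathbb C)\cong(\mathbb R/\mathbb Z)^2$ is uncountable and its torsion is countable, so $E(\mathbb C)\otimes\mathbb Q$ is an uncountable $\mathbb Q$-vector space. A space of countable dimension over $\mathbb Q$ is countable. Hence $\mathrm{Ch}_0(E)_{\mathbb Q}$ has uncountable dimension, while $H_0(E,\mathbb Q)=\mathbb Q$.
\end{example}

Lemma~\ref{lem:criterion} extends this to divisors on any component $Z$ that maps onto a curve of positive genus. So we look for such a map on a component of a Chow variety. A natural source of maps is moduli: send a cycle to an invariant of its isomorphism class.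

\begin{example}\label{ex:cubics}
The Chow variety $C_{1,3}(\mathbb P^2)=\mathbb P^9$ of plane cubics has the nonconstant rational map $j\colon\mathbb P^9\dashrightarrow\mathbb P^1$, the $j$-invariant of the cubic. The target has genus $0$, and nothing follows. Now let $Y_0(11)$ be the curve of isomorphism classes of pairs $(A,K)$, with $A$ an elliptic curve and $K\subset A$ a subgroup of order $11$; its compactification $X_0(11)$ has genus $1$. If we could choose, rationally in the coefficients of the cubic, one of the twelve subgroups of order $11$ of its Jacobian, then $j$ would lift to a nonconstant rational map $\mathbb P^9\dashrightarrow X_0(11)$. This is impossible, because the holomorphic $1$-form of $X_0(11)$ would pull back to a nonzero holomorphic $1$-form on $\mathbb P^9$.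
\end{example}

A cubic does not prefer any subgroup of order $11$. We need varieties that do, and the preference must survive every deformation, since we have no direct control over the general member of a component. A topological rule has this stability. Section~\ref{sec:surfaces} constructs surfaces $S$ whose Albanese variety is an elliptic curve and whose fundamental group picks out a subgroup of order $11$ in it, namely the image of the center. This attaches to $S$, and to every smooth deformation of $S$, a point $\mu(S)\in Y_0(11)$.

It remains to show that the general member of a component through such a surface is still such a surface. A family of cycles carries less information than a flat family of schemes, so this needs an argument even for a smooth surface in $\mathbb P^5$. Section~\ref{sec:P5} gives it and proves Theorem~\ref{thm:A}; this is the simplest instance of the method, and it uses nothing from the later sections. For $p\ge2$ and $n\ge p+2$ we use projections of $S\times\mathbb P^{p-2}$ together with linear spaces that adjust the degree. These cycles are singular, and Section~\ref{sec:higher} shows by local cohomology that their normalizations deform along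 with them. For $p=1$ we take curves of very high degree on the surfaces $S$. Such a curve determines its surface, and a dimension count shows that these curves fill a component (Section~\ref{sec:curves}). In $\mathbb P^3$ the first-order count is not sufficient because of the pinch points of the projected surface, and a second-order obstruction completes it (Section~\ref{sec:P3}).

\section{Families of cycles and a criterion}\label{sec:prelim}

We write $C_{p,d}=C_{p,d}(\mathbb P^n)$ and use the following standard facts \cite[Ch.~I]{Kollar}, \cite[Ch.~5]{GIT}. For a subscheme $W\subset\mathbb P^n$ of dimension $p$, the cycle $[W]$ is the sum of its $p$-dimensional components, each counted with the length of the local ring of $W$ at its generic point.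
\begin{enumerate}
\item[(F1)] Points of $C_{p,d}$ correspond bijectively to cycles, and the incidence set $\{(z,x):x\in|z|\}$ is Zariski closed in $C_{p,d}\times\mathbb P^n$.
\item[(F2)] If $U$ is a smooth variety and $\mathcal W\subset U\times\mathbb P^n$ is a closed subscheme, flat over $U$ with fibers of dimension $p$ and degree $d$, then $u\mapsto[\mathcal W_u]$ is a morphism $U\to C_{p,d}$.
\item[(F3)] Addition $C_{p,a}\times C_{p,b}\to C_{p,a+b}$ is a morphism (multiply the Chow forms). Hence the nonreduced cycles form a closed set: it is the union of the images of the maps $C_{p,a}\times C_{p,d-2a}\to C_{p,d}$, $(z',z'')\mapsto2z'+z''$, for $1\le a\le d/2$.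
\end{enumerate}
We also use \emph{curve selection}: if $Z$ is a variety, $z_0\in Z$ and $Z_1\subset Z$ is dense and open, there are a smooth connected curve $T$, a point $0\in T$ and a morphism $\varphi\colon T\to Z$ with $\varphi(0)=z_0$ and $\varphi(T\setminus0)\subset Z_1$.

A morphism to $C_{p,d}$ gives only a family of supports. The next lemma recovers flat families of schemes, over a dense open part of any base and over the whole base if it is a smooth curve.

\begin{lemma}\label{lem:incidence}
Let $U$ be a variety and $\varphi\colon U\to C_{p,d}$ a morphism such that $\varphi(u)$ is reduced for some $u$. Let $\mathcal W\subset U\times\mathbb P^n$ be the union of those irreducible components of $\{(u,x):x\in|\varphi(u)|\}$ that dominate $U$, with the reduced structure, and let $\mathcal V\to\mathcal W$ be the normalization.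
\begin{enumerate}
\item[(i)] $\mathcal W$ has pure dimension $\dim U+p$. There is a dense smooth open set $U_1\subset U$ over which $\mathcal W$ and $\mathcal V$ are flat and such that, for $u\in U_1$, the cycle $\varphi(u)$ is reduced, $\mathcal W_u=|\varphi(u)|$ as reduced schemes, and $\mathcal V_u$ is the normalization of $|\varphi(u)|$.
\item[(ii)] If $U$ is a smooth curve, then $\mathcal W$ is flat over $U$, and for all $u\in U$ we have $[\mathcal W_u]=\varphi(u)$ and $\mathcal W_u$ has support $|\varphi(u)|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Delete from $U$ its singular locus, the closed set where $\varphi(u)$ is not reduced, and the images of the components of the incidence set that do not dominate $U$. Over what remains, $\mathcal W_u$ has support $|\varphi(u)|$, which has pure dimension $p$. Near a general point of a component $\mathcal W'$ of $\mathcal W$, the fibers of $\mathcal W$ and $\mathcal W'$ agree, so $\dim\mathcal W'-\dim U=p$. By generic flatness we may assume that $\mathcal W$ and $\mathcal V$ are flat over the base. Their generic fibers are reduced, respectively normal, and in characteristic $0$ they are then geometrically reduced, respectively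 geometrically normal. For a flat proper morphism both properties of the fiber are open on the base, so we may assume that $\mathcal W_u$ is reduced and $\mathcal V_u$ is normal. The closed set over which $\mathcal V\to\mathcal W$ is not an isomorphism is nowhere dense in $\mathcal W$, so its fiber over a general $u$ has dimension less than $p$. As $\mathcal V_u$ and $\mathcal W_u$ have pure dimension $p$, the finite map $\mathcal V_u\to\mathcal W_u$ is then birational, and it is the normalization.

(ii) A reduced scheme all of whose components dominate a smooth curve is flat over it. By (F2), $u\mapsto[\mathcal W_u]$ is a morphism. By (i) it agrees with $\varphi$ on $U_1$, hence everywhere. The fiber $\mathcal W_u$ is locally cut out by one nonzerodivisor, so it has pure dimension $p$, and its support is that of $[\mathcal W_u]$.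
\end{proof}

For the criterion, recall that for $X'\subset X$ closed the sequence $\mathrm{Ch}_q(X')\to\mathrm{Ch}_q(X)\to\mathrm{Ch}_q(X\setminus X')\to0$ is exact, and that $\mathrm{Ch}_{r-1}(X)=\mathrm{Pic}(X)$ if $X$ is a smooth variety of dimension $r$.

\begin{lemma}\label{lem:criterion}
Let $X$ be a projective algebraic set and $Z$ an irreducible component of $X$ that admits a nonconstant rational map to a smooth projective curve of genus at least $1$. Put $q=\dim Z-1$. Then $\mathrm{Ch}_q(X)_{\mathbb Q}$ has uncountable dimension, while $H_{2q}(X,\mathbb Q)$ has finite dimension.
\end{lemma}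

\begin{proof}
Let $U$ be the set of smooth points of $Z$ that lie on no other component of $X$. It is nonempty and open in $X$. Resolution of singularities gives a smooth projective variety $\tilde Z$ that contains $U$ as a dense open subset. The rational map from $\tilde Z$ to the curve is dominant and defined outside a closed set of codimension at least $2$. A nonzero holomorphic $1$-form on the curve pulls back to a nonzero form, since a dominant map is generically smooth in characteristic $0$, and this form extends across codimension $2$. So $H^0(\tilde Z,\Omega^1)\ne0$, and $H^1(\tilde Z,\mathcal O)\ne0$ by Hodge symmetry. Thus $\mathrm{Pic}^0(\tilde Z)$ is an abelian variety of positive dimension. As in Example~\ref{ex:elliptic}, $\mathrm{Pic}^0(\tilde Z)\otimes\mathbb Q$ has uncountable dimension, and so has $\mathrm{Ch}_q(\tilde Z)_{\mathbb Q}=\mathrm{Pic}(\tilde Z)\otimes\mathbb Q$, which contains it. The kernel of the surjection $\mathrm{Ch}_q(\tilde Z)\to\mathrm{Ch}_q(U)$ is generated by the finitely many $q$-dimensional components of $\tilde Z\setminus U$. Hence $\mathrm{Ch}_q(U)_{\mathbb Q}$ has uncountable dimension, and it is a quotient of $\mathrm{Ch}_q(X)_{\mathbb Q}$.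 Finally, $X$ is compact and triangulable, so its homology is finitely generated.
\end{proof}

\section{Surfaces that remember a point of $X_0(11)$}\label{sec:surfaces}

\subsection*{The invariant $\mu$}

The curve $Y_0(11)$ is a coarse moduli space: its points are the isomorphism classes of pairs $(A,K)$ as in Example~\ref{ex:cubics}, and a family of elliptic curves $\mathcal A\to U$ with a finite \'etale subgroup scheme $\mathcal K\subset\mathcal A$ of order $11$ defines a morphism $U\to Y_0(11)$. Its smooth compactification $X_0(11)$ has genus $1$. Indeed, $(A,K)\mapsto j(A)$ has degree $12$. The standard generators of $\mathrm{PSL}_2(\mathbb Z)$ of orders $2$ and $3$ have no fixed point on $\mathbb P^1(\mathbb F_{11})$, because $-1$ and $-3$ are not squares modulo $11$, and $x\mapsto x+1$ has orbits of lengths $1$ and $11$; so $2g-2=-24+6+8+10=0$.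

For a smooth projective variety $Y$ put $H(Y)=H_1(Y,\mathbb Z)/\mathrm{torsion}$. The Albanese variety $\mathrm{Alb}(Y)=H^0(Y,\Omega^1)^*/H(Y)$ is an abelian variety of dimension $h^1(\mathcal O_Y)=b_1(Y)/2$, and every morphism from $Y$ to an abelian variety factors through it up to translation. Let $H^c(Y)\subset H(Y)$ be the image of the center of $\pi_1(Y)$. It does not depend on the base point, since a change of base point induces an isomorphism of fundamental groups that is compatible with the maps to $H_1$.

\begin{definition}\label{def:marked}
A smooth projective variety $Y$ is \emph{marked} if $H(Y)$ has rank $2$ and $H^c(Y)$ has index $11$ in $H(Y)$. In this case $\mathrm{Alb}(Y)$ is an elliptic curve, $H^c(Y)\supset11H(Y)$, and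
\[
K_Y=H^c(Y)/11H(Y)\subset H(Y)/11H(Y)\cong\mathrm{Alb}(Y)[11]
\]
has order $121/11=11$. We put $\mu(Y)=(\mathrm{Alb}(Y),K_Y)\in Y_0(11)$.
\end{definition}

Being marked is a property of the abstract group $\pi_1(Y)$, so it is preserved by diffeomorphisms, and a marked variety is not simply connected. The point $\mu(Y)$ depends only on the isomorphism class of $Y$. If $Y$ is marked, so is $Y\times\mathbb P^r$, and $\mu(Y\times\mathbb P^r)=\mu(Y)$, because the projection induces isomorphisms on fundamental groups and on Albanese varieties.

\begin{lemma}\label{lem:mu}
Let $U$ be a smooth variety and $\varpi\colon\mathcal Y\to U$ a smooth projective morphism whose fibers are marked varieties. Then $u\mapsto\mu(\mathcal Y_u)$ is a morphism $U\to Y_0(11)$.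
\end{lemma}

\begin{proof}
In characteristic $0$, for a smooth projective morphism with connected fibers over a smooth base, $\mathrm{Pic}^0_{\mathcal Y/U}$ is an abelian scheme over $U$ with fibers $\mathrm{Pic}^0(\mathcal Y_u)$; analytically it is $R^1\varpi_*\mathcal O/R^1\varpi_*\mathbb Z$. Its dual $\mathcal A\to U$ is a family of elliptic curves with $\mathcal A_u=\mathrm{Alb}(\mathcal Y_u)$, and the local system of the lattices $H_1(\mathcal A_u,\mathbb Z)$ is that of the lattices $H(\mathcal Y_u)$. By Ehresmann's theorem $\varpi$ is a locally trivial differentiable fibration. The sublattices $H^c(\mathcal Y_u)$ are preserved by diffeomorphisms, so they form a local subsystem. Hence $\mathcal K=\bigcup_uK_{\mathcal Y_u}$ is open and closed in the finite \'etale cover $\mathcal A[11]\to U$ for the classical topology. It is therefore a union of connected components of $\mathcal A[11]$, which are the same for the classical and the Zariski topology. So $\mathcal K$ is a finite \'etale subgroup scheme of order $11$, and $(\mathcal A,\mathcal K)$ defines the morphism.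
\end{proof}

\subsection*{The surfaces}

We want a surface that maps to an elliptic curve $E'$ and whose fundamental group has, as its center, the lattice of an elliptic curve $E$ that covers $E'$ with degree $11$. A free diagonal quotient of $B\times E$ does this if $B$ has genus at least $2$, so that it contributes no center, and if the quotient of $B$ is rational, so that it contributes nothing to the Albanese variety.

Let $G=\mathbb Z/11$, let $\zeta=e^{2\pi i/11}$, and let $B$ be the smooth projective model of $y^{11}=x(1-x)$, with a generator of $G$ acting by $y\mapsto\zeta y$. Then $B/G=\mathbb P^1$ with coordinate $x$. The function $x(1-x)$ has orders $1,1,-2$ at $0,1,\infty$, all prime to $11$, so the cover is totally ramified over these three points and unramified elsewhere. Thus $2g(B)-2=-22+30$ and $g(B)=5$. Let $E$ be an elliptic curve with a point $\tau$ of order $11$, and let the generator of $G$ act on $B\times E$ by $y\mapsto\zeta y$ on $B$ and by translation by $\tau$ on $E$. The action is free because it is free on $E$. Put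
\[
S=S_{E,\tau}=(B\times E)/G,\qquad E'=E/\langle\tau\rangle .
\]

\begin{lemma}\label{lem:cohomology}
$h^1(\mathcal O_S)=1$, $h^0(T_S)=1$ and $h^1(T_S)=1$.
\end{lemma}

\begin{proof}
The quotient map is \'etale, so the cohomology of $\mathcal O_S$ and $T_S$ is the $G$-invariant part of that of $\mathcal O$ and $T$ on $B\times E$. We compute the latter by the K\"unneth formula. Translations act trivially on $H^*(E,\mathcal O_E)$ and $H^*(E,T_E)$, and $H^0(B,T_B)=0$.

An invariant section of $K_B^{\otimes r}$ is the pullback of a rational $r$-differential on $\mathbb P^1$ that is regular off the three branch points. Near a branch point the cover is $x=y^{11}$ in local coordinates, and $x^{-k}(dx)^{r}$ pulls back to a constant times $y^{10r-11k}(dy)^r$, which is regular exactly when $11k\le10r$. For $r=1$ this gives $k\le0$, so $H^0(K_B)^G=H^0(\mathbb P^1,\mathcal O(-2))=0$. For $r=2$ it gives $k\le1$, so $H^0(K_B^{\otimes2})^G=H^0(\mathbb P^1,\mathcal O(-4+3))=0$. By Serre duality $H^1(\mathcal O_B)^G=0$ and $H^1(T_B)^G=0$. Therefore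
\begin{align*}
H^1(\mathcal O_S)&=H^1(\mathcal O_B)^G\oplus H^1(\mathcal O_E)=\mathbb C,\qquad H^0(T_S)=H^0(T_E)=\mathbb C,\\
H^1(T_S)&=H^1(T_B)^G\oplus\bigl(H^1(\mathcal O_B)^G\otimes H^0(T_E)\bigr)\oplus H^1(T_E)=\mathbb C. \qedhere
\end{align*}
\end{proof}

The values of $h^0(T_S)$ and $h^1(T_S)$ are used only for $p=1$. There it matters that $B$ is branched over just three points: this gives $H^1(T_B)^G=0$, so that the one parameter of $E$ accounts for all of $H^1(T_S)$.

\begin{lemma}\label{lem:center}
Write $E=\mathbb C/\Lambda$ and $E'=\mathbb C/\Lambda'$ with $\Lambda\subset\Lambda'$ of index $11$. Then $\mathrm{Alb}(S)=E'$, $H(S)=\Lambda'$ and $H^c(S)=\Lambda$. In particular $S$ is marked and $\mu(S)=(E',\Lambda/11\Lambda')$.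
\end{lemma}

\begin{proof}
Let $\Phi\subset\mathrm{PSL}_2(\mathbb R)$ be the group of all lifts of elements of $G$ to the universal cover $\mathbb H$ of $B$, so that $\Phi/\pi_1(B)=G$. Likewise $\Lambda'$, acting on $\mathbb C$ by translations, is the group of all lifts of the translations in $\langle\tau\rangle$, and $\Lambda'/\Lambda=G$. The universal cover of $S$ is $\mathbb H\times\mathbb C$, and $\pi_1(S)$ is the group of lifts of the diagonal action:
\[
\pi_1(S)=\Phi\times_G\Lambda'=\{(\gamma,\lambda):\gamma\text{ and }\lambda\text{ have the same image in }G\}.
\]
Both projections are surjective. The center of $\Phi$ is trivial, because the centralizer in $\mathrm{PSL}_2(\mathbb R)$ of an element other than $1$ is abelian, while $\Phi$ contains the nonabelian group $\pi_1(B)$. So a central element $(\gamma,\lambda)$ has $\gamma=1$, and then $\lambda\in\ker(\Lambda'\to G)=\Lambda$. Conversely, every $(1,\lambda)$ with $\lambda\in\Lambda$ is central. The projection $\pi_1(S)\to\Lambda'$ is induced by the morphism $S\to E'$ and factors through a surjection $H(S)\to\Lambda'$. Both lattices have rank $2$, since $b_1(S)=2h^1(\mathcal O_S)=2$, so this surjection is an isomorphism.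 The induced map $\mathrm{Alb}(S)\to E'$ is an isomorphism on $H_1$, hence an isomorphism.
\end{proof}

\subsection*{The family}

Fix a smooth connected curve $\Sigma$, a family of elliptic curves $\mathcal E\to\Sigma$ with nonconstant $j$-invariant, and a section $\tau$ that has order $11$ in every fiber; for instance the universal family over $Y_1(11)$. Then $\mathcal S=(B\times\mathcal E)/G\to\Sigma$ is a smooth projective family with fibers $S_s=S_{\mathcal E_s,\tau(s)}$. It has a section, the image of $\{c\}\times0$ for a point $c\in B$. We replace $\Sigma$ by nonempty open subsets whenever convenient.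

\begin{lemma}\label{lem:nonconstant}
The map $s\mapsto\mu(S_s)$ is a nonconstant morphism $\Sigma\to Y_0(11)$. In particular its fibers are finite.
\end{lemma}

\begin{proof}
It is a morphism by Lemma~\ref{lem:mu}. If it were constant, all curves $E'_s$ would be isomorphic to one curve $E'$. By the dual isogeny, each $\mathcal E_s$ would be the quotient of $E'$ by one of its twelve subgroups of order $11$. Then $j(\mathcal E_s)$ would take finitely many values on the connected curve $\Sigma$, so it would be constant.
\end{proof}

\section{Surfaces in $\mathbb P^5$}\label{sec:P5}

\subsection*{Normalizing a family of cycles}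

Let $V\subset\mathbb P^n$ be an algebraic set of pure dimension $p$ and degree $d$, possibly reducible, whose normalization $f\colon\tilde V\to V$ is smooth. Then $f$ is an isomorphism exactly over $V\setminus\operatorname{Sing}V$. A \emph{test curve} for $V$ is a smooth connected curve $T$ with a point $0\in T$ and a morphism $\varphi\colon T\to C_{p,d}$ such that $\varphi(0)=[V]$. Let $\mathcal W$ and $\mathcal V$ be as in Lemma~\ref{lem:incidence} for $U=T$, and let $t$ be a local parameter at $0$. The fiber $\mathcal W_0$ has support $V$ but may have embedded points. Passing to $\mathcal V$ removes this defect.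

\begin{lemma}\label{lem:central}
The fiber $\mathcal V_0$ is reduced, it is finite and birational over $V$, and $f$ factors through a finite birational surjection $g\colon\tilde V\to\mathcal V_0$. If $g$ is an isomorphism, then after shrinking $T$ around $0$ the morphism $\mathcal V\to T$ is smooth and projective, and $\mathcal V_t$ is the normalization of $|\varphi(t)|$ for all $t\in T$.
\end{lemma}

\begin{proof}
All components of $\mathcal W$ and $\mathcal V$ dominate $T$ and have dimension $p+1$, so $t$ is a nonzerodivisor on both and $\mathcal V_0$ has pure dimension $p$. Let $\eta$ be the generic point of a component of $V$. Since $[\mathcal W_0]=[V]$, the ring $\mathcal O_{\mathcal W,\eta}/t$ has length $1$. So the maximal ideal of $\mathcal O_{\mathcal W,\eta}$ is generated by the nonzerodivisor $t$, this ring is a discrete valuation ring, and near $\eta$ we have $\mathcal V=\mathcal W$ and $\mathcal V_0=\mathcal W_0=V$. Every component of $\mathcal V_0$ is finite over $V$ and has dimension $p$, so its generic point lies over some $\eta$. Thus $\mathcal V_0$ is generically reduced. By Serre's condition $S_2$ for the normal scheme $\mathcal V$, the Cartier divisor $\mathcal V_0$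 has no embedded points. Hence $\mathcal V_0$ is reduced, it maps to $V=(\mathcal W_0)_{\mathrm{red}}$, and this map is finite and birational. The direct image of $\mathcal O_{\mathcal V_0}$ is then an integral extension of $\mathcal O_V$ inside its total ring of fractions, so it is contained in $f_*\mathcal O_{\tilde V}$. This inclusion defines $g$.

Suppose that $g$ is an isomorphism. The morphism $\mathcal V\to T$ is flat and projective with smooth fiber over $0$, so it is smooth over a neighborhood of $0$. The closed set in $\mathcal W$ over which $\mathcal V\to\mathcal W$ is not an isomorphism contains no $\eta$, so its fiber over $0$ has dimension less than $p$. By upper semicontinuity of fiber dimension for proper maps, the same holds over $t$ near $0$. Then $\mathcal V_t$ is smooth, and finite and birational over $(\mathcal W_t)_{\mathrm{red}}=|\varphi(t)|$.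
\end{proof}

\begin{definition}\label{def:SN}
We say that $V$ has \emph{simultaneous normalization} if $g$ is an isomorphism for every test curve.
\end{definition}

\begin{example}\label{ex:nodal}
A nodal plane cubic $V=\{F_0=0\}$ does not have simultaneous normalization. If the cubic $F_1$ does not vanish at the node, then $\mathcal W=\{F_0+tF_1=0\}$ is smooth along $t=0$, so $\mathcal V_0=\mathcal W_0=V\ne\tilde V$.
\end{example}

\begin{lemma}\label{lem:smooth}
If $V$ is smooth, it has simultaneous normalization. Moreover, for every test curve $\mathcal V=\mathcal W$ over a neighborhood of $0$, and $\mathcal W_0=V$ as schemes.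
\end{lemma}

\begin{proof}
The map $\mathcal V_0\to V$ is finite and birational from a reduced scheme onto a normal one, so it is an isomorphism, and so is $g$. Let $\psi\colon\mathcal V\to T\times\mathbb P^n$ be the natural finite map. It is a closed embedding on the fiber over $0$, so the cokernel of $\mathcal O_{T\times\mathbb P^n}\to\psi_*\mathcal O_{\mathcal V}$ vanishes modulo $t$. By Nakayama's lemma it vanishes along that fiber, and by properness over a neighborhood of $0$. There $\psi$ is a closed embedding of a reduced scheme with image $\mathcal W$.
\end{proof}

\subsection*{From a family of cycles to a rational map}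

The next proposition is the common core of all cases with $p\ge2$.

\begin{proposition}\label{prop:core}
Let $\Sigma$ be a smooth connected curve and $s\mapsto[X_s]$ a morphism $\Sigma\to C_{p,d}$ with all cycles reduced. Assume that each $X_s$ has a smooth normalization $\tilde X_s$ and has simultaneous normalization, that exactly one connected component $Y_s$ of $\tilde X_s$ is not simply connected, that $Y_s$ is marked, and that $\mu(Y_s)$ takes at least two values. Then there is an irreducible component $Z$ of $C_{p,d}$ with a nonconstant rational map to $X_0(11)$.
\end{proposition}

\begin{proof}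
Since $\Sigma$ is irreducible, all $[X_s]$ lie in one component $Z$.

\emph{The general member of $Z$.} Apply Lemma~\ref{lem:incidence}(i) to the inclusion of $Z$ in $C_{p,d}$. We obtain a dense smooth open set $Z_1\subset Z$ and a flat projective family $\mathcal N\to Z_1$ such that $\mathcal N_z$ is the normalization of $|z|$. The points $[X_s]$ need not lie in $Z_1$, so we approach them along curves. For $s\in\Sigma$, curve selection gives a test curve $\varphi\colon T\to Z$ for $X_s$ with $\varphi(T\setminus0)\subset Z_1$. By Lemma~\ref{lem:central}, after shrinking $T$ the family $\mathcal V\to T$ is smooth and projective, $\mathcal V_0\cong\tilde X_s$, and $\mathcal V_t\cong\mathcal N_{\varphi(t)}$ for $t\ne0$. So the open set $Z^\circ=\{z\in Z_1:\mathcal N_z\text{ is smooth}\}$ contains $\varphi(T\setminus0)$; it is nonempty, hence dense in $Z$ and connected. By Ehresmann's theorem, applied over $T$ and over $Z^\circ$, all fibers of $\mathcal N$ over $Z^\circ$ are diffeomorphic to $\tilde X_s$.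

\emph{The map.} Each $\mathcal N_z$ with $z\in Z^\circ$ has exactly one connected component $\mathcal N'_z$ that is not simply connected, and it is marked. By local triviality the union $\mathcal N'$ of these components is open and closed in $\mathcal N|_{Z^\circ}$ for the classical topology, so it is a union of connected components, and $\mathcal N'\to Z^\circ$ is smooth and projective. By Lemma~\ref{lem:mu}, $z\mapsto\mu(\mathcal N'_z)$ is a morphism $Z^\circ\to Y_0(11)$.

\emph{It is not constant.} Suppose that it has the constant value $\mu_0$. Fix $s$ and the test curve above, and define $\mathcal V'\subset\mathcal V$ in the same way as $\mathcal N'$. By Lemma~\ref{lem:mu}, $t\mapsto\mu(\mathcal V'_t)$ is a morphism $T\to Y_0(11)$. It equals $\mu(\mathcal N'_{\varphi(t)})=\mu_0$ for $t\ne0$, so its value $\mu(Y_s)$ at $0$ is also $\mu_0$. This holds for every $s$, against the hypothesis.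
\end{proof}

\subsection*{General projections}

To place our varieties in a given $\mathbb P^n$ we project. We use Kleiman's transversality theorem in this form: if $I$ is a variety with a morphism to $\mathbb P^N$, then the preimage of a general linear subspace of codimension $c$ is empty or has dimension $\dim I-c$. Below, a set of negative dimension is empty. The \emph{ramification locus} of a morphism $f$ from a smooth variety is the closed set where $df$ is not injective.

\begin{lemma}\label{lem:projection}
Let $\tilde V\subset\mathbb P^N$ be a smooth projective variety of dimension $p$, let $p+1\le n<N$, and let $f\colon\tilde V\to\mathbb P^n$ be the projection from a general linear subspace $\Omega$ of codimension $n+1$.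
\begin{enumerate}
\item[(i)] $f$ is finite and birational onto its image $V$, and $\deg V=\deg\tilde V$.
\item[(ii)] The set of pairs $x\ne y$ with $f(x)=f(y)$ has dimension at most $2p-n$, the ramification locus has dimension at most $2p-n-1$, and $\dim\operatorname{Sing}V\le2p-n$. In particular $f$ is unramified if $n\ge2p$, and a closed embedding if $n\ge2p+1$.
\item[(iii)] Let $\tilde{\mathcal V}\subset\Sigma\times\mathbb P^N$ be closed and smooth over a smooth connected curve $\Sigma$, with irreducible fibers $\tilde V_s$ of dimension $p$. For general $\Omega$, after deleting finitely many points of $\Sigma$, (i) and (ii) hold for all $\tilde V_s$, and $s\mapsto[V_s]$ is a morphism to a Chow variety.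
\end{enumerate}
\end{lemma}

\begin{proof}
Since $p<n+1$, the center $\Omega$ misses $\tilde V$, so $f$ is a finite morphism. For $x\ne y$ we have $f(x)=f(y)$ exactly when the line $\overline{xy}$ meets $\Omega$, and $df_x$ is not injective exactly when the embedded tangent space $\mathbb T_x$ meets $\Omega$. The varieties
\[
\{(x,y,z):x\ne y,\ z\in\overline{xy}\}\quad\text{and}\quad\{(x,z):z\in\mathbb T_x\}
\]
have dimensions $2p+1$ and $2p$ and map to $\mathbb P^N$ by $z$. The preimages of $\Omega$ have dimensions at most $2p-n$ and $2p-n-1$, which gives the first two bounds. If $v\in V$ has a single preimage $x$ and $f$ is unramified at $x$, then $(f_*\mathcal O_{\tilde V})_v$ is a local ring whose maximal ideal is generated by $\mathfrak m_v$, and Nakayama's lemma shows that $f$ is an isomorphism over $v$. So the set over which $f$ is not an isomorphism has dimension at most $2p-n<p$. Hence $f$ is birational onto $V$, this set is $\operatorname{Sing}V$, and the degree is preserved because $f^*\mathcal O(1)=\mathcal O(1)|_{\tilde V}$.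

For (iii), apply Kleiman's theorem to $\tilde{\mathcal V}$ and to the two incidence varieties formed fiberwise over $\Sigma$. All dimensions rise by $1$. The center misses every $\tilde V_s$ since $p+1<n+1$. An algebraic set of dimension at most $r+1$ over $\Sigma$ has fibers of dimension at most $r$ outside finitely many points, so the bounds hold for all but finitely many $s$. The reduced image of $\tilde{\mathcal V}$ in $\Sigma\times\mathbb P^n$ is a closed subvariety that dominates $\Sigma$, hence it is flat over $\Sigma$. Its general fiber is reduced, so it equals $V_s$, and (F2) applies.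
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
After shrinking $\Sigma$, embed $\mathcal S$ in $\Sigma\times\mathbb P^N$; composing with a linear embedding of $\mathbb P^N$ we may assume $N>5$. By Lemma~\ref{lem:projection} with $p=2$ and $n=5=2p+1$, a general projection embeds $S_s$ as a smooth surface $X_s\subset\mathbb P^5$ for all $s$ in a smaller $\Sigma$, and $s\mapsto[X_s]$ is a morphism to some $C_{2,d}(\mathbb P^5)$. The surfaces $X_s$ have simultaneous normalization by Lemma~\ref{lem:smooth}, they are marked by Lemma~\ref{lem:center}, and $\mu(X_s)$ is not constant by Lemma~\ref{lem:nonconstant}. Proposition~\ref{prop:core} and Lemma~\ref{lem:criterion} give the theorem.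
\end{proof}

\section{Cycles of dimension and codimension at least two}\label{sec:higher}

For $n\le2p$ a general projection need not be an embedding, and the linear spaces that we add to reach every large degree meet the projected variety. So we need simultaneous normalization for singular $V$. The map $g\colon\tilde V\to\mathcal V_0$ can fail to be an isomorphism in two ways: it may identify points, as in Example~\ref{ex:nodal}, or it may be bijective and ramified. Each is excluded by one codimension hypothesis.

\begin{proposition}\label{prop:SN}
Let $V\subset\mathbb P^n$ have pure dimension $p$ and smooth normalization $f\colon\tilde V\to V$, and let $R\subset\tilde V$ be the ramification locus of $f\colon\tilde V\to\mathbb P^n$. If $\dim\operatorname{Sing}V\le p-2$ and $\dim R\le p-3$, then $V$ has simultaneous normalization.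
\end{proposition}

The proof uses two theorems of Grothendieck. For a Noetherian local ring $\mathcal O$, let $c(\mathcal O)$ be the least dimension of a closed set whose complement in $\operatorname{Spec}\mathcal O$ is disconnected, where the empty space counts as disconnected; so $c(\mathcal O)=\dim\mathcal O$ for a domain. Let $\operatorname{sdim}\mathcal O$ be the least dimension of an irreducible component, and $\operatorname{ara}(\mathfrak a)$ the least number of elements that generate an ideal $\mathfrak a$ up to radical.
\begin{itemize}
\item \emph{Connectedness theorem} \cite[Exp.~XIII, Thm.~2.1]{SGA2}, in the form of \cite[Ch.~19]{BS}. If $\mathcal O$ is complete and $\mathfrak a$ is a proper ideal, then $c(\mathcal O/\mathfrak a)\ge\min\{c(\mathcal O),\operatorname{sdim}\mathcal O-1\}-\operatorname{ara}(\mathfrak a)$.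
\item \emph{Finiteness theorem} \cite[Exp.~VIII]{SGA2}, \cite[Ch.~9]{BS}. Let $A$ be a quotient of a regular ring and $I\subset A$ an ideal. If $\operatorname{depth}A_{\mathfrak q}+\operatorname{ht}((I+\mathfrak q)/\mathfrak q)>i$ for every prime $\mathfrak q\not\supseteq I$, then the local cohomology module $H^i_I(A)$ is finitely generated.
\end{itemize}
We also recall that $H^i_I(A)=0$ for $i<\min\{\operatorname{depth}A_{\mathfrak q}:\mathfrak q\supseteq I\}$. This minimum is $\operatorname{ht}I$ if $A$ is regular, and it is at least $2$ if $A$ is normal and $\operatorname{ht}I\ge2$.

\begin{proof}[Proof of Proposition~\ref{prop:SN}]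
Fix a test curve. Let $x\in\mathcal V_0$ be a closed point and $A=\mathcal O_{\mathcal V,x}$, a normal local domain of dimension $p+1$ with $A/t=\mathcal O_{\mathcal V_0,x}$.

\emph{Step 1: $g$ is bijective.} Over the smooth locus of $V$ the finite birational map $\mathcal V_0\to V$ is an isomorphism. So $g$ is an isomorphism outside the preimage $\Xi\subset\mathcal V_0$ of $\operatorname{Sing}V$, and $\dim\Xi\le p-2$. The idea is that several preimages of $x$ would give several branches of $\mathcal V_0$ that meet only along $\Xi$, and that a Cartier divisor in a normal variety cannot be disconnected locally by so small a set. The ring $A$ is excellent, so its completion $\hat A$ is a normal domain of dimension $p+1$. The connectedness theorem gives $c(\hat A/t)\ge\min\{p+1,p\}-1=p-1$. Hence $\operatorname{Spec}(\hat A/t)$ stays connected when the preimage of $\Xi$ is removed. On the other hand $g$ is finite, so $(g_*\mathcal O_{\tilde V})_x\otimes_{A/t}\hat A/t=\prod_{y\in g^{-1}(x)}\hat{\mathcal O}_{\tilde V,y}$, and the complement is isomorphic to the disjoint union, over $y\in g^{-1}(x)$, of $\operatorname{Spec}\hat{\mathcal O}_{\tilde V,y}$ with the preimage of $\Xi$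 removed. Each piece is nonempty, since $\dim\hat{\mathcal O}_{\tilde V,y}=p$. So $g^{-1}(x)$ is a single point $y$, and $\tilde{\mathcal O}:=(g_*\mathcal O_{\tilde V})_x=\mathcal O_{\tilde V,y}$ is a regular local ring. It contains $A/t$, because $\mathcal V_0$ is reduced and $g$ is birational.

\emph{Step 2: $g$ is an isomorphism outside $g(R)$.} Let $x\notin g(R)$. Since $f$ factors through $g$ and is unramified at $y$, so is $g$. Thus the maximal ideal of $A/t$ generates that of $\tilde{\mathcal O}$, and $A/t\to\tilde{\mathcal O}$ is surjective by Nakayama's lemma.

\emph{Step 3: $g$ is an isomorphism at $x\in g(R)$.} Let $I\subset A$ be the ideal of $g(R)$, and put $M=\tilde{\mathcal O}/(A/t)$. We must show $M=0$. We embed $M$ in $H^2_I(A)$ and show that this module vanishes. Since $\dim g(R)\le p-3$, we have $\operatorname{ht}I\ge4$. By Step 1 the zero set of $I\tilde{\mathcal O}$ is $R$, so $I\tilde{\mathcal O}$ has height at least $3$ and $H^i_I(\tilde{\mathcal O})=0$ for $i\le2$; this is where $\dim R\le p-3$ is needed. By Step 2 the finitely generated module $M$ is killed by a power of $I$, so $H^0_I(M)=M$ and $H^1_I(M)=0$. The sequence $0\to A/t\to\tilde{\mathcal O}\to M\to0$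 now gives $H^1_I(A/t)=M$ and $H^2_I(A/t)=0$. As $A$ is normal, $H^1_I(A)=0$. From $0\to A\xrightarrow{t}A\to A/t\to0$ we obtain the exact sequence
\[
0\longrightarrow M\longrightarrow H^2_I(A)\xrightarrow{\ t\ }H^2_I(A)\longrightarrow0 .
\]
If $H^2_I(A)$ is finitely generated, Nakayama's lemma gives $H^2_I(A)=0$ and hence $M=0$. We check the hypothesis of the finiteness theorem for $i=2$. Let $\mathfrak q\not\supseteq I$ be a prime. If $\operatorname{ht}\mathfrak q\ge2$, then $\operatorname{depth}A_{\mathfrak q}\ge2$ by normality, and $(I+\mathfrak q)/\mathfrak q$ is a nonzero ideal of the domain $A/\mathfrak q$, so its height is at least $1$; the sum is at least $3$. If $\operatorname{ht}\mathfrak q\le1$, then $A_{\mathfrak q}$ is regular and its depth is $\operatorname{ht}\mathfrak q$. For a prime $\mathfrak p\supseteq I+\mathfrak q$ we have $\operatorname{ht}\mathfrak q+\operatorname{ht}(\mathfrak p/\mathfrak q)=\operatorname{ht}\mathfrak p\ge\operatorname{ht}I\ge4$, because $A$ is a catenary domain.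
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) for $p\ge2$]
Let $n\ge p+2$. After shrinking $\Sigma$, embed $\mathcal S\times\mathbb P^{p-2}$ in $\Sigma\times\mathbb P^N$ with $N>n$, and put $Y_s=S_s\times\mathbb P^{p-2}$. By Lemma~\ref{lem:projection}, a general projection gives finite birational maps $f_s\colon Y_s\to V_s\subset\mathbb P^n$ and a morphism $s\mapsto[V_s]$ to some $C_{p,d_0}$, with
\[
\dim\operatorname{Sing}V_s\le2p-n\le p-2,\qquad\dim R_s\le2p-n-1\le p-3,
\]
where $R_s$ is the ramification locus of $f_s$. This is where $p\le n-2$ enters.

Let $k\ge0$ and let $\ell_1,\dots,\ell_k\subset\mathbb P^n$ be general linear subspaces of dimension $p$. Then $\dim(\ell_i\cap\ell_j)\le2p-n$ for $i\ne j$. Kleiman's theorem for the $(p+1)$-dimensional variety $\bigcup_s\{s\}\times V_s$ shows that the preimage of $\ell_i$ has dimension at most $2p-n+1$, so $\dim(V_s\cap\ell_i)\le2p-n$ after finitely many $s$ are deleted. Put $X_s=V_s\cup\ell_1\cup\dots\cup\ell_k$. Its normalization is the disjoint union of $Y_s$ and $k$ copies of $\mathbb P^p$. A singular point of $X_s$ is a singular point of $V_s$ or lies on two components, so $\dim\operatorname{Sing}X_s\le p-2$,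 and the ramification locus is $R_s$. By Proposition~\ref{prop:SN}, $X_s$ has simultaneous normalization. By (F3), $s\mapsto[X_s]=[V_s]+\sum\ell_i$ is a morphism to $C_{p,d_0+k}$. The variety $Y_s$ is marked and $\mu(Y_s)=\mu(S_s)$ is not constant. Proposition~\ref{prop:core} and Lemma~\ref{lem:criterion} give the claim for $d=d_0+k$, and $k\ge0$ is arbitrary.
\end{proof}

\section{Curves}\label{sec:curves}

Let $p=1$ and $n\ge3$. We map the surfaces $S_s$ to $\mathbb P^n$ and take curves $C$ on them whose degree is much larger than that of the image surface. By B\'ezout's theorem such a curve determines the surface, and hence the point $\mu(S_s)$. The difficulty is that a deformation of the curve in $\mathbb P^n$ has no a priori reason to lie on a similar surface. We show that it does by counting dimensions: the family of all such curves has dimension at least $\rho$, and the Hilbert scheme has dimension at most $\rho$ at one of them, for the same number $\rho$.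

Recall that $\mathrm{Hilb}=\mathrm{Hilb}(\mathbb P^n)$ represents the functor of flat families of closed subschemes, and that its tangent space at a smooth curve $C$ with ideal sheaf $I_C$ is $H^0(N_{C/\mathbb P^n})=\operatorname{Hom}(I_C/I_C^2,\mathcal O_C)$. A deformation $C_1$ over $\mathbb C[t]/t^2$ corresponds to the section $\nu$ with $\phi|_{C_1}=t\,\nu(\phi)=t\,d\phi(\nu)$ for $\phi\in I_C$.

\subsection*{The parameter space}

Let $\mathcal J=\mathrm{Pic}^0_{\mathcal S/\Sigma}$, a family of elliptic curves over $\Sigma$. Since $\mathcal S\to\Sigma$ has a section, there is a Poincar\'e bundle on $\mathcal S\times_\Sigma\mathcal J$, and we regard a point $\xi\in\mathcal J_s$ as a line bundle on $S_s$. Let $\mathcal H$ be a relatively ample line bundle on $\mathcal S$, with restrictions $H_s$. Serre's theorems for the projective morphism $\mathcal S\times_\Sigma\mathcal J\to\mathcal J$ show that large powers of $\mathcal H$, twisted by the Poincar\'e bundle, are relatively very ample and have no higher direct images. Replacing $\mathcal H$ by a power, we may assume: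
\begin{equation}\label{eq:positivity}
H_s^r\otimes\xi\ \text{is very ample and has no higher cohomology for all } r\ge1,\ s\in\Sigma,\ \xi\in\mathcal J_s.
\end{equation}
Then $h^0(H_s^r\otimes\xi)=\chi(H_s^r\otimes\xi)$ depends only on $r$. Fix $l\ge5$ such that $h_L:=h^0(H_s^l\otimes\xi)>n+1$. Let $m\ge1$, to be chosen later, and put $h_C=h^0(H_s^m\otimes\xi)$. Let $\mathcal P$ be the space of tuples
\[
(s,\xi_1,[\sigma],\xi_2,C),\qquad \xi_1,\xi_2\in\mathcal J_s,\quad \sigma\in H^0(L)^{n+1}\setminus0,\quad C\in|H_s^m\otimes\xi_2|,
\]
where $L=H_s^l\otimes\xi_1$ and $[\sigma]$ is the class of $\sigma$ up to a scalar. It is a fiber product of two projective bundles over $\mathcal J\times_\Sigma\mathcal J$, so it is a smooth variety of dimension $3+((n+1)h_L-1)+(h_C-1)=\rho+1$, where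
\[
\rho=(n+1)h_L+h_C .
\]
Put $e=L^2=l^2H_s^2$ and $\delta=L\cdot C=lm\,H_s^2$; these numbers do not depend on the point of $\mathcal P$.

Let $\mathcal P^+\subset\mathcal P$ be the open subset where $\sigma$ has no base point, $C$ is smooth and connected, and the morphism $f_\sigma\colon S_s\to\mathbb P^n$ defined by $\sigma$ restricts to a closed embedding of $C$. The morphism $f_\sigma$ is finite since $f_\sigma^*\mathcal O(1)=L$ is ample. The curves $f_\sigma(C)$, of degree $\delta$, form a flat family over $\mathcal P^+$. Let $\mathcal P^b\subset\mathcal P^+$ be the subset where $f_\sigma$ is birational onto its image. Equivalently, the set of pairs $x\ne y$ with $f_\sigma(x)=f_\sigma(y)$ has dimension at most $1$; a condition on fiber dimensions is constructible, so $\mathcal P^b$ is constructible.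

\begin{lemma}\label{lem:dense}
Fix $s,\xi_1$ and a general $\sigma$. Then for all $m\ge1$, all $\xi_2$ and general $C\in|H_s^m\otimes\xi_2|$, the curve $C$ avoids the ramification locus of $f_\sigma$ and $(s,\xi_1,[\sigma],\xi_2,C)\in\mathcal P^b$. In particular $\mathcal P^b$ contains a dense open subset of $\mathcal P$.
\end{lemma}

\begin{proof}
For general $\sigma$ the map $f=f_\sigma$ is a general projection of the embedding $S_s\subset\mathbb P^{h_L-1}$ given by $|L|$, and $h_L-1>n$. By Lemma~\ref{lem:projection} with $p=2$, it is birational onto its image, the pairs $x\ne y$ with $f(x)=f(y)$ form a set of dimension at most $4-n\le1$, and the ramification locus is finite. Passing through two distinct points imposes two conditions on a very ample linear system, so the curves that contain such a pair form a set of codimension at least $1$. A general $C$ therefore contains no such pair, avoids the ramification points, and is smooth and connected by Bertini's theorem. Then $f|_C$ is injective and unramified, hence a closed embedding. So $\mathcal P^b$ is dense in each fiber of $\mathcal P\to\mathcal J\times_\Sigma\mathcal J$, and a dense constructible set contains a dense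 open set.
\end{proof}

\subsection*{The curve determines the surface}

\begin{lemma}\label{lem:fibers}
Assume $\delta>e^2$. If two points $(s,\xi_1,[\sigma],\xi_2,C)$ and $(s',\xi_1',[\sigma'],\xi_2',C')$ of $\mathcal P^b$ satisfy $f_\sigma(C)=f_{\sigma'}(C')$, then $\mu(S_s)=\mu(S_{s'})$. For a fixed first point, the set of such second points has dimension at most $1$.
\end{lemma}

\begin{proof}
The images $f_\sigma(S_s)$ and $f_{\sigma'}(S_{s'})$ are irreducible surfaces of degree $e$. If they were distinct, the curve $f_\sigma(C)$ would be an irreducible component of their intersection. By B\'ezout's theorem \cite[Ex.~8.4.6]{Fulton}, the degrees of these components add up to at most $e^2<\delta$. So the surfaces coincide. Both $f_\sigma$ and $f_{\sigma'}$ are normalizations of this surface, so there is an isomorphism $\theta\colon S_{s'}\to S_s$ with $f_{\sigma'}=f_\sigma\theta$. Hence $\mu(S_s)=\mu(S_{s'})$, and by Lemma~\ref{lem:nonconstant} there are finitely many possibilities for $s'$.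

Fix $s'$. Given $\theta$, finitely many second points are possible: $\xi_1'$ is determined by $H_{s'}^l\otimes\xi_1'\cong f_{\sigma'}^*\mathcal O(1)\cong\theta^*L$; then $[\sigma']$ is determined by the morphism $f_{\sigma'}$; the curve $C'$ is one of the irreducible components of $f_{\sigma'}^{-1}(f_\sigma(C))$; and $\xi_2'$ is determined by $C'$. It remains to bound the family of the $\theta$. The isomorphism $\theta^*L\cong H_{s'}^l\otimes\xi_1'$ shows that $\theta^*H_s$ is numerically equivalent to $H_{s'}$. So the graph of $\theta$ has Hilbert polynomial $r\mapsto\chi(H_{s'}^{2r})$ with respect to $H_{s'}\boxtimes H_s$. The isomorphisms whose graph has this Hilbert polynomial form an open subscheme $\mathcal U$ of a projective Hilbert scheme of $S_{s'}\times S_s$. Its tangent space at $\theta$ is $H^0(\theta^*T_{S_s})$, which has dimension $1$ by Lemma~\ref{lem:cohomology}, so $\dim\mathcal U\le1$. The pairs consisting of $\theta\in\mathcal U$ and a second point with $f_{\sigma'}=f_\sigma\theta$ form a constructible set with finite fibers over $\mathcal U$, and it maps onto the set of second points over $s'$.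
\end{proof}

\subsection*{The dimension of the Hilbert scheme}

\begin{proposition}\label{prop:upper}
Fix $s,\xi_1$ and a general $\sigma$, and write $S=S_s$, $H=H_s$, $f=f_\sigma$. For all $m\gg0$ and general $C\in|H^m|$ we have $\dim_{[f(C)]}\mathrm{Hilb}\le\rho$.
\end{proposition}

We identify $C$ with $f(C)$. A normal vector field along $C$ has a part tangent to the surface and a part normal to it, and we bound the two separately. Let $N_f$ be the cokernel of the injective map of sheaves $T_S\to f^*T_{\mathbb P^n}$. Since $C$ avoids the ramification locus, $T_C\subset T_S|_C\subset T_{\mathbb P^n}|_C$ are subbundles, and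
\begin{equation}\label{eq:normal}
0\longrightarrow N_{C/S}\longrightarrow N_{C/\mathbb P^n}\longrightarrow N_f|_C\longrightarrow0
\end{equation}
is exact. The sequence $0\to\mathcal O_S\to\mathcal O_S(C)\to N_{C/S}\to0$, the Euler sequence $0\to\mathcal O_S\to L^{\oplus(n+1)}\to f^*T_{\mathbb P^n}\to0$, the definition of $N_f$ and Lemma~\ref{lem:cohomology} give
\begin{align}
h^0(N_{C/S})&\le h_C-1+h^1(\mathcal O_S)=h_C,\label{eq:tangential}\\
h^0(N_f)&\le\bigl((n+1)h_L-1+h^1(\mathcal O_S)\bigr)-h^0(T_S)+h^1(T_S)=(n+1)h_L.\label{eq:Nf}
\end{align}
Each term matches a term in the count for $\mathcal P$: the two occurrences of $h^1(\mathcal O_S)$ correspond to $\xi_2$ and $\xi_1$, the term $h^1(T_S)$ to $s$, and $h^0(T_S)$ to the fiber dimension in Lemma~\ref{lem:fibers}. What remains is to compare sections of $N_f|_C$ with sections of $N_f$.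

\begin{proof}[Proof of Proposition~\ref{prop:upper} for $n\ge4$]
Here $f$ is unramified by Lemma~\ref{lem:projection}, so $N_f$ is a vector bundle. By Serre duality $H^1(N_f(-C))$ is dual to $H^1(N_f^\vee\otimes K_S\otimes H^m)$, which vanishes for $m\gg0$. So $H^0(N_f)\to H^0(N_f|_C)$ is surjective, and \eqref{eq:normal}, \eqref{eq:tangential} and \eqref{eq:Nf} give $\dim_{[C]}\mathrm{Hilb}\le h^0(N_{C/\mathbb P^n})\le\rho$.
\end{proof}

For $n=3$ the sheaf $N_f$ is not locally free at the ramification points and this argument breaks down. The proof for $n=3$ is given in Section~\ref{sec:P3}.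

\subsection*{The component and its map to $X_0(11)$}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) for $p=1$]
Fix $s,\xi_1,\sigma$ as in Lemma~\ref{lem:dense} and Proposition~\ref{prop:upper}. Choose $m$ so large that Proposition~\ref{prop:upper} applies and $\delta>e^2$, and choose a general $C\in|H_s^m|$. This gives a point of $\mathcal P^b$ with $\dim_{[f(C)]}\mathrm{Hilb}\le\rho$. We prove the claim with $d_0=\delta$. Let $k\ge0$.

Let $\mathbb G$ be the Grassmannian of lines in $\mathbb P^n$, of dimension $2(n-1)$. Let $\mathcal M\subset\mathcal P^+\times\mathbb G^k$ be the open subset where the $k$ lines are disjoint from each other and from the curve of degree $\delta$. Since $n\ge3$, general lines have this property, so $\mathcal M$ meets every fiber over $\mathcal P^+$. It is a smooth variety of dimension $\rho+1+2k(n-1)$. By Lemma~\ref{lem:dense} there is a dense open subset $\mathcal M'\subset\mathcal M$ that lies over $\mathcal P^b$. The disjoint unions of the curve and the lines form a flat family over $\mathcal M$, so (F2) gives a morphism $\mathcal M\to C_{1,\delta+k}$. Let $Z$ be the closure of its image, a variety in which the image of $\mathcal M'$ is dense.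 As $\delta>e^2\ge1$, the curve of degree $\delta$ is the only component of such a cycle that is not a line. So the cycle determines this curve, and it determines the lines up to order. By Lemma~\ref{lem:fibers} the fibers of $\mathcal M'\to Z$ have dimension at most $1$, and
\begin{equation}\label{eq:lower}
\dim Z\ge\rho+2k(n-1).
\end{equation}

\emph{$Z$ is an irreducible component.} Let $C'=f(C)\sqcup\ell_1\sqcup\dots\sqcup\ell_k$ for general lines $\ell_i$, so that $[C']\in Z$. A deformation of $C'$ over a local Artin ring is the disjoint union of deformations of its connected components, because idempotents lift uniquely. So the completed local ring of $\mathrm{Hilb}$ at $[C']$ is the completed tensor product of those at the components. For a line, $N_{\ell/\mathbb P^n}=\mathcal O(1)^{\oplus(n-1)}$ has $h^0=2(n-1)$. Hence $\dim_{[C']}\mathrm{Hilb}\le\rho+2k(n-1)$.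

This bound has to be transferred from the Hilbert scheme to the Chow variety. Let $Z'\supset Z$ be an irreducible component of $C_{1,\delta+k}$. It contains the reduced cycle $[C']$, so Lemma~\ref{lem:incidence}(i) gives a dense open set $Z'_1\subset Z'$ with a flat family of reduced curves $|z|$, hence an injective morphism $\iota\colon Z'_1\to\mathrm{Hilb}$. Choose a test curve $\varphi\colon T\to Z'$ for $C'$ with $\varphi(T\setminus0)\subset Z'_1$, and let $\mathcal W\subset T\times\mathbb P^n$ be its flat family. Over $T\setminus0$, the pullback of the family over $Z_1'$ is flat with reduced fibers over a reduced base, so it is reduced. It has the same support as $\mathcal W$, so it equals $\mathcal W$. By Lemma~\ref{lem:smooth}, $\mathcal W_0=C'$ as schemes. The morphism $T\to\mathrm{Hilb}$ defined by $\mathcal W$ therefore shows that $[C']$ lies in the closure of $\iota(Z'_1)$, a variety of dimension $\dim Z'$. With \eqref{eq:lower} we get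
\[
\dim Z'\le\dim_{[C']}\mathrm{Hilb}\le\rho+2k(n-1)\le\dim Z,
\]
so $Z'=Z$.

\emph{The rational map.} The composition of $\mathcal M'\to\Sigma$ with the morphism of Lemma~\ref{lem:nonconstant} is a nonconstant morphism $\mathcal M'\to X_0(11)$, since $\mathcal M'$ dominates $\Sigma$. By Lemma~\ref{lem:fibers} it is constant on the fibers of $\mathcal M'\to Z$. Let $\mathcal I$ be the image of $\mathcal M'$ in $Z\times X_0(11)$. It is irreducible and constructible, so it contains a dense open subset $\mathcal I^\circ$ of its closure. The projection $\mathcal I^\circ\to Z$ is injective and dominant, hence birational in characteristic $0$. Its inverse followed by the second projection is a nonconstant rational map $Z\dashrightarrow X_0(11)$. Lemma~\ref{lem:criterion} gives the claim for $d=\delta+k$.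
\end{proof}

\section{Curves on a projected surface in $\mathbb P^3$}\label{sec:P3}

We prove Proposition~\ref{prop:upper} for $n=3$. Let $S_0=f(S)$ be defined by the irreducible form $F$ of degree $e$, and note that $f^*\mathcal O(e)=L^e$. We shall see that $N_f=I_\Delta\otimes\overline N$ for a line bundle $\overline N$ and the finite set $\Delta$ of ramification points. For large $m$ the sections of $N_f|_C$ correspond to all sections of $\overline N$, whereas \eqref{eq:Nf} bounds only those that vanish on $\Delta$. The others will be shown not to extend to second order.

\subsection*{Ordinary singularities}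

\begin{lemma}\label{lem:ordinary}
For general $\sigma\in H^0(L)^4$, every point of $S_0$ is of one of the following types, in suitable local analytic coordinates on $\mathbb P^3$ and on $S$.
\begin{enumerate}
\item[(1)] One preimage, unramified: $S_0$ is smooth.
\item[(2)] Two preimages, unramified: $S_0=\{uv=0\}$.
\item[(3)] Three preimages, unramified (triple point): $S_0=\{uvw=0\}$.
\item[(4)] One preimage, ramified (pinch point): $f(a,b)=(x,y,z)=(ab,a,b^2)$ and $S_0=\{x^2-y^2z=0\}$.
\end{enumerate}
There are finitely many points of types (3) and (4).
\end{lemma}

\begin{proof}
\emph{Jets.} By \eqref{eq:positivity} and $l\ge5$, the bundle $L=H\otimes H\otimes H\otimes H\otimes(H^{l-4}\otimes\xi_1)$ is a product of five very ample bundles. Sections of a very ample bundle realize every $1$-jet at a point and separate two points. We claim that $H^0(L)$ surjects onto $2$-jets at any point, onto $1$-jets at any three distinct points, and onto values at any four distinct points. For $2$-jets at $x$, take in two of the factors sections with $1$-jets $1,a,b$, where $a,b$ are local coordinates at $x$. Their products span $\mathcal O/\mathfrak m_x$, $\mathfrak m_x/\mathfrak m_x^2$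 and $\mathfrak m_x^2/\mathfrak m_x^3$ in turn, and we multiply by sections of the other factors that do not vanish at $x$. For $1$-jets at $x_1,x_2,x_3$, take two factors nonzero at $x_1$ and zero at $x_2$, and two factors nonzero at $x_1$ and zero at $x_3$; their product with a section of the fifth factor vanishes to order $2$ at $x_2,x_3$ and has an arbitrary $1$-jet at $x_1$. For values at $x_1,\dots,x_4$, take three factors nonzero at $x_1$ that vanish at $x_2,x_3,x_4$ respectively, and two factors nonzero at $x_1$.

\emph{Counting.} Consider configurations of distinct points of $S$, possibly with a tangent direction, that form a variety of dimension $\kappa$, and a condition of codimension $c$ on the jets of $\sigma$ at the configuration. Since the jet maps are linear and surjective, the pairs of a configuration and a $\sigma$ that satisfies the condition form a set of dimension at most $\kappa+4h_L-c$. So a general $\sigma$ satisfies the condition at no configuration if $c>\kappa$, and at finitely many if $c=\kappa$. Cover $S$ by finitely many charts with coordinates $(a,b)$ and a trivialization of $L$, so that $\sigma$ is a nowhere zero function with values in $\mathbb C^4$.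 Then $df_x$ is given by the classes of $\sigma_a,\sigma_b$ in the $3$-dimensional space $\mathbb C^4/\mathbb C\sigma(x)$.
\begin{itemize}
\item One point, $\kappa=2$. The condition $df_x=0$ has $c=6$. The condition that $df_x$ has rank at most $1$ has $c=2$.
\item A point with a direction, $\kappa=3$; by a linear change of the coordinates let the direction be $\partial_b$. The conditions $\sigma_b\in\mathbb C\sigma$ and $\det(\sigma,\sigma_a,\sigma_{ab},\sigma_{bb})=0$ have $c=3+1=4$.
\item Two points, $\kappa=4$. The condition $f(x)=f(y)$ has codimension $3$. That one of the points is ramified has codimension $2$ more. That both are unramified with the same tangent plane also has codimension $2$ more, since the planes through a point form a $\mathbb P^2$. In both cases $c=5$.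
\item Three points, $\kappa=6$. Equal images give $c=6$. If in addition the three tangent planes have linearly dependent equations, $c=7$.
\item Four points, $\kappa=8$. Equal images give $c=9$.
\end{itemize}
Since $f$ is finite, the germ of $S_0$ at a point is the union of the images of the germs of $S$ at its preimages. The counts give types (1)--(3), with the equations of the sheets as coordinates, and they show that a ramification point $P$ is the only preimage of $f(P)$, that $df_P$ has rank $1$, and that $\det(\sigma,\sigma_a,\sigma_{ab},\sigma_{bb})\ne0$ at $P$ if $\partial_b$ spans the kernel. If $\sigma$ is multiplied by a unit $\epsilon$, then at $P$ the vector $\sigma_a$ is multiplied by $\epsilon$ modulo $\sigma$, and $\sigma_{ab},\sigma_{bb}$ are multiplied by $\epsilon$ modulo $\sigma,\sigma_a$, because $\sigma_b\in\mathbb C\sigma$. So the condition persists when we normalize $\sigma=(1,f)$ in an affine chart. It then says that $f_b=0$ and that $f_a,f_{ab},f_{bb}$ are independent at $P$.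

\emph{Whitney's normal form.} Take $P$ and $f(P)$ as origins, and choose linear coordinates $(x,y,z)$ on the target in which $f_{ab},f_a,\frac12f_{bb}$ at $P$ are the basis vectors. The functions $x\circ f$ and $z\circ f$ have zero differential at $P$, so their second derivatives at $P$ do not change under coordinate changes on $S$ that are tangent to the identity. Replace $a$ by $y\circ f=a+\cdots$. The Morse lemma with parameter $a$ gives $z\circ f=z_0(a)+b'^2$, and $b'=b+\cdots$ is tangent to $b$ because $(z\circ f)_{ab}=0$ and $(z\circ f)_{bb}=2$ at $P$. Rename $b'$ as $b$ and replace $z$ by $z-z_0(y)$. Split $x\circ f=x_0(a,b^2)+b\,x_1(a,b^2)$ into even and odd parts in $b$; then $x_1(0,0)=0$ and $\partial_ax_1(0,0)=1$. Replacing $x$ by $x-x_0(y,z)$, $y$ by $x_1(y,z)$ and $a$ by $x_1(a,b^2)$ gives $f=(ab,a,b^2)$, whose image is $x^2=y^2z$.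
\end{proof}

If there is no ramification point, the proof given for $n\ge4$ applies. So assume $\Delta\ne\emptyset$. Let $\Gamma=\operatorname{Sing}S_0$ and $D=f^{-1}(\Gamma)$, both reduced. The local forms give the following table; in each case a local generator $\varepsilon$ of $\mathcal O(e)$ can be chosen so that $F$ is the displayed equation times $\varepsilon$.
\[
\begin{array}{c|c|c|c}
\text{type} & F/\varepsilon & \text{ideal of }\Gamma & \text{equation of }D\\ \hline
(2) & uv & (u,v) & v \text{ on the sheet } u=0\\
(3) & uvw & (vw,uw,uv) & vw \text{ on the sheet } u=0\\
(4) & x^2-y^2z & (x,y) & a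
\end{array}
\]
Let $\Gamma^\circ$ be the set of points of type (2), let $D^\circ=f^{-1}(\Gamma^\circ)$, and let $\tilde D\to D$ be the normalization. The curve $D$ is smooth along $D^\circ$ and $\Delta$, so we regard both as subsets of $\tilde D$.

\subsection*{The normal sheaf and adjoint forms}

\begin{lemma}\label{lem:adjoint}
Put $\overline N=L^e(-D)\subset L^e$.
\begin{enumerate}
\item[(i)] The map $dF\colon f^*T_{\mathbb P^3}\to L^e$ induces an isomorphism $N_f\cong I_\Delta\otimes\overline N$, where $I_\Delta$ is the ideal of the reduced set $\Delta$.
\item[(ii)] Every $\psi\in H^0(S,\overline N)$ is $f^*\Psi$ for a form $\Psi$ of degree $e$ on $\mathbb P^3$ that vanishes on $\Gamma$.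
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The map $dF$ is well defined along $S_0$ because $F$ vanishes there, and it kills $T_S$. We compute its image. Over a smooth point of $S_0$ it is surjective. On the sheet $u=0$ we have $dF=v\,du$ in type (2) and $dF=vw\,du$ in type (3), so the image is $\overline N$. In type (4), $dF=(2x,-2yz,-y^2)=a\,(2b,-2b^2,-a)$, so the image is $a\cdot(a,b)$. Thus the image is $I_\Delta\otimes\overline N$ everywhere. Away from $\Delta$, the sheaf $N_f$ is a line bundle and $dF$ is generically nonzero on it, so the kernel of $dF$ is $T_S$ there. Near a point of $\Delta$, a section of the kernel is a vector field on a punctured neighborhood, which extends by Hartogs' theorem. So the kernel is $T_S$ everywhere.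

(ii) We show that the subsheaf $f_*\mathcal O_S(-D)$ of $f_*\mathcal O_S$ lies in $\mathcal O_{S_0}$. This may be checked on analytic stalks. In type (1) there is nothing to prove. In type (2), a pair $(\beta v,\alpha u)$ of functions on the sheets $u=0$ and $v=0$ is the pullback of $\alpha u+\beta v$, for any extensions of $\alpha,\beta$ to a neighborhood in $\mathbb P^3$. In type (3), a triple $(\alpha vw,\beta uw,\gamma uv)$ is the pullback of $\alpha vw+\beta uw+\gamma uv$. In type (4), write a function divisible by $a$ as $a\,\bigl(h_0(a,b^2)+b\,h_1(a,b^2)\bigr)$; it is the pullback of $y\,h_0(y,z)+x\,h_1(y,z)$. By the projection formula, $\psi$ is therefore the pullback of a section of $\mathcal O_{S_0}(e)$. This section lifts to $\mathbb P^3$ by the sequence $0\to\mathcal O_{\mathbb P^3}\xrightarrow{F}\mathcal O_{\mathbb P^3}(e)\to\mathcal O_{S_0}(e)\to0$ and $H^1(\mathcal O_{\mathbb P^3})=0$. The lift vanishes on $\Gamma=f(D)$.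
\end{proof}

\subsection*{A quadratic invariant along the double curve}

To see which quantity governs the second order, perturb the local model of type (2) with constant coefficients:
\[
uv-t(\alpha u+\beta v)-t^2\gamma=(u-t\beta)(v-t\alpha)-t^2(\alpha\beta+\gamma).
\]
The perturbed surface keeps its two sheets exactly when $\gamma=-\alpha\beta$. At a pinch point the same completion of the square requires division by $z$:
\[
x^2-y^2z-t\kappa y-t^2\gamma=x^2-z\Bigl(y+\frac{t\kappa}{2z}\Bigr)^2+t^2\Bigl(\frac{\kappa^2}{4z}-\gamma\Bigr),
\]
and no holomorphic $\gamma$ equals $\kappa^2/4z$ along the $z$-axis unless $\kappa=0$. We make $\alpha\beta$ into a global section, and then show that a second-order deformation of $C$ forces it to have no poles.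

Let $\Psi$ be a form of degree $e$ that vanishes on $\Gamma$. Near a point of $\Gamma^\circ$ write $F=uv\,\varepsilon$ and $\Psi=(\alpha u+\beta v)\,\varepsilon$, and put $Q_\Psi=\alpha\beta|_\Gamma\cdot\varepsilon$. The restrictions of $\alpha$ and $\beta$ to $\Gamma$ are determined by $\Psi$, as the derivatives of $\Psi/\varepsilon$ in $u$ and $v$. Any other choice is, up to exchanging the sheets, $u'=\lambda_1u$, $v'=\lambda_2v$, $\varepsilon'=\varepsilon/\lambda_1\lambda_2$ with units $\lambda_i$. Then $\alpha'=\lambda_2\alpha$ and $\beta'=\lambda_1\beta$ on $\Gamma$, and $\alpha'\beta'\varepsilon'=\alpha\beta\varepsilon$. So $Q_\Psi$ is a holomorphic section of $\mathcal O(e)$ on $\Gamma^\circ$. We denote its pullback to $D^\circ$, a section of $L^e$, by the same symbol.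

\begin{lemma}\label{lem:Q}
$Q_\Psi$ extends to a holomorphic section of $L^e|_{\tilde D}(2\Delta)$ on $\tilde D$. If $\psi=f^*\Psi$, as a section of $\overline N$, does not vanish at $P\in\Delta$, then $Q_\Psi$ has a pole at $P$.
\end{lemma}

\begin{proof}
At a triple point write $\Psi/\varepsilon=\alpha vw+\beta uw+\gamma uv$ with holomorphic coefficients. Near a point of the $w$-axis with $w\ne0$, use $uw$ and $v$ as equations of the two sheets. Then $\Psi/\varepsilon=\beta\cdot uw+(\alpha w+\gamma u)\,v$, so $Q_\Psi=\alpha\beta w\,\varepsilon$ on the axis, which is holomorphic at $w=0$. The other two axes are obtained by permuting the coordinates, and each branch of $D$ over the triple point maps isomorphically onto an axis.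

At a pinch point write $\Psi/\varepsilon=\lambda x+\kappa y$ with $\lambda,\kappa$ holomorphic. Near a point of the $z$-axis with $z\ne0$, put $u=x-y\sqrt z$ and $v=x+y\sqrt z$, so that $F/\varepsilon=uv$, $x=(u+v)/2$ and $y=(v-u)/2\sqrt z$. Then
\[
\Psi/\varepsilon=\Bigl(\frac\lambda2-\frac{\kappa}{2\sqrt z}\Bigr)u+\Bigl(\frac\lambda2+\frac{\kappa}{2\sqrt z}\Bigr)v,\qquad Q_\Psi=\Bigl(\frac{\lambda^2}4-\frac{\kappa^2}{4z}\Bigr)\varepsilon .
\]
On $D=\{a=0\}$ the coordinate is $b$ and $z=b^2$, so the pole order is at most $2$, and there is a pole if $\kappa(0)\ne0$. Finally $\psi=(\lambda b+\kappa)\,a\varepsilon$, and $a\varepsilon$ generates $\overline N$, so the value of $\psi$ at $P$ is $\kappa(0)$.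
\end{proof}

\subsection*{The obstruction}

Let $m$ be so large that, for $C\in|H^m|$,
\begin{gather}
H^0(\overline N(-C))=H^1(\overline N(-C))=0,\qquad H^1(L^e(-C))=0,\label{eq:vanishing}\\
C\cdot D_i>e\,L\cdot D_i+2\,\#\Delta\quad\text{for every irreducible component $D_i$ of $D$}.\label{eq:degree}
\end{gather}
The vanishing follows from Serre duality and Serre vanishing, and $C\cdot D_i=m\,H\cdot D_i\ge m$. A general $C$ is as in Lemma~\ref{lem:dense} and, by Bertini's theorem, meets $D$ transversally and only in $D^\circ$. By Lemma~\ref{lem:adjoint}(i) and \eqref{eq:vanishing}, $H^0(N_f|_C)=H^0(\overline N|_C)=H^0(S,\overline N)$. So each $\nu\in H^0(N_{C/\mathbb P^3})$ has an image $\psi(\nu)\in H^0(S,\overline N)$, which satisfies $\psi(\nu)|_C=dF(\nu)$ in $H^0(C,\mathcal O_C(e))$. By \eqref{eq:normal} the kernel of the linear map $\nu\mapsto\psi(\nu)$ is $H^0(N_{C/S})$.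

\begin{lemma}\label{lem:obstruction}
If $\nu$ is the tangent vector of a flat deformation $C_2\subset\mathbb P^3\times\operatorname{Spec}\mathbb C[t]/t^3$ of $C$, then the section $\psi(\nu)$ of $\overline N$ vanishes on $\Delta$.
\end{lemma}

\begin{proof}
Choose $\Psi$ with $f^*\Psi=\psi(\nu)$ by Lemma~\ref{lem:adjoint}(ii). Modulo $t^2$ we have $F|_{C_2}\equiv t\,dF(\nu)=t\,\Psi|_C$. By flatness, the kernel of reduction modulo $t^2$ on $\mathcal O_{C_2}(e)$ is $t^2\mathcal O_{C_2}(e)\cong\mathcal O_C(e)$. So
\[
(F-t\Psi)|_{C_2}=t^2\gamma\qquad\text{with }\gamma\in H^0(C,\mathcal O_C(e)).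
\]
We compute $\gamma$ at a point $c\in C\cap D$. Choose $u,v,\varepsilon$ near $f(c)$ with $F=uv\,\varepsilon$ and with $c$ on the sheet $u=0$, and trivialize $\mathcal O(e)$ by $\varepsilon$. Since $f|_C$ is an embedding, the germ of the curve at $f(c)$ lies on this sheet, and it is transversal to $D=\{v=0\}$. So we can choose $w$ with $C=\{u=w=0\}$, and $v$ is a coordinate on $C$. The map $\mathbb C\{v\}[t]/t^3\to\mathcal O_{C_2,c}$ is an isomorphism modulo $t$ between flat $\mathbb C[t]/t^3$-modules, hence an isomorphism. So on $C_2$
\[
u=tu_1(v)+t^2u_2(v),\qquad w=tw_1(v)+t^2w_2(v).
\]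
Write $\Psi=\alpha u+\beta v$, and let $\alpha_0,\beta_0,\beta_u,\beta_w$ be the restrictions to $C$ of $\alpha$, $\beta$ and the partial derivatives of $\beta$. Modulo $t^2$ we have $\alpha u=t\alpha_0u_1$ and $\beta v=\beta_0v+tv(\beta_uu_1+\beta_ww_1)$ on $C_2$. Therefore
\[
(F-t\Psi)|_{C_2}=t\,(u_1-\beta_0)\,v+t^2\bigl(u_2v-\alpha_0u_1-v(\beta_uu_1+\beta_ww_1)\bigr).
\]
The coefficient of $t$ vanishes, so $u_1=\beta_0$. Setting $v=0$ in the coefficient of $t^2$ gives $\gamma(c)=-\alpha_0(0)\beta_0(0)=-Q_\Psi(c)$.

By \eqref{eq:vanishing}, $\gamma$ is the restriction of some $\tilde\gamma\in H^0(S,L^e)$. By Lemma~\ref{lem:Q}, $\tilde\gamma|_{\tilde D}+Q_\Psi$ is a holomorphic section of $L^e|_{\tilde D}(2\Delta)$. On the normalization of $D_i$ this bundle has degree at most $e\,L\cdot D_i+2\,\#\Delta$, and the section vanishes at the $C\cdot D_i$ distinct points of $C\cap D_i$, none of which is in $\Delta$. By \eqref{eq:degree} the section is zero. So $Q_\Psi=-\tilde\gamma|_{\tilde D}$ has no poles, and Lemma~\ref{lem:Q} shows that $\psi(\nu)$ vanishes on $\Delta$.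
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper} for $n=3$]
Write the completed local ring of $\mathrm{Hilb}$ at $[C]$ as $\mathbb C[[x_1,\dots,x_r]]/J$ with $r=h^0(N_{C/\mathbb P^3})$ and $J\subset\mathfrak m^2$. Its dimension is that of the tangent cone, the zero set in the tangent space $H^0(N_{C/\mathbb P^3})=\mathbb C^r$ of the lowest-order forms of the elements of $J$. Let $\nu=(\nu_1,\dots,\nu_r)$ be a point of the tangent cone. For $\phi\in J$, the quadratic part of $\phi$ is either zero or the lowest-order form of $\phi$, so it vanishes at $\nu$. Hence $x_i\mapsto\nu_it$ sends $J$ to zero in $\mathbb C[t]/t^3$ and defines a deformation of $C$ over $\mathbb C[t]/t^3$ with tangent vector $\nu$. By Lemmas~\ref{lem:obstruction} and \ref{lem:adjoint}(i), the tangent cone lies in the linear space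
\[
\{\nu:\psi(\nu)\in H^0(I_\Delta\otimes\overline N)=H^0(N_f)\}.
\]
By \eqref{eq:tangential} and \eqref{eq:Nf} this space has dimension at most $h^0(N_{C/S})+h^0(N_f)\le h_C+4h_L=\rho$.
\end{proof}

This completes the proof of Proposition~\ref{prop:upper}, and with it the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BS} Brodmann and Sharp, \emph{Local Cohomology}.

\bibitem{CH} Youming Chen and Wenchuan Hu, \emph{Chow groups of Chow varieties}, arXiv:2603.02244 (2026).

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Kollar} Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.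

\bibitem{GIT} Mumford and Fogarty, \emph{GIT}.

\bibitem{SGA2} \emph{SGA 2}.

\end{thebibliography}
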